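\title{Radial maximizers of a weighted Moser--Trudinger functional at small exponents}

\begin{abstract}
For the unit disk $B\subset\mathbb R^2$ we consider the maximizers of $\int_B(e^{\gamma u^2}-1)|x|^\alpha\,dx$ over $u\in H^1_0(B)$ with $\int_B|\nabla u|^2=1$. Secchi and Serra proved that for $\gamma$ in an interval $(\gamma^*,4\pi)$ no maximizer is radial once $\alpha$ is large, and they gave an upper bound $\gamma_{SS}<4\pi$ for the threshold $\gamma^*$. We show that $\gamma^*$ is not $0$: for $0<\gamma\le\frac1{10}$ and every $\alpha>0$ all maximizers are radial, and they are unique up to sign. We then identify the threshold as $\gamma^*=\min\{\gamma^\#,\gamma_c\}$, where $\gamma^\#$ comes from an inequality on a half-plane and $\gamma_c$ from a sharp inequality on the circle, and we deduce that $\gamma^*\le\frac45\gamma_{SS}$.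
\end{abstract}

\section{The problem and the answer}

\subsection{The question}
Let $B=\{x\in\mathbb R^2:|x|<1\}$, and let $H^1_0(B)$ carry the norm $\|u\|=(\int_B|\nabla u|^2dx)^{1/2}$. For $\alpha>0$ and $0<\gamma\le4\pi$ put
\[
S(\alpha,\gamma)=\sup_{u\in H_0^1(B),\ \|u\|=1}\int_B\left(e^{\gamma u^2}-1\right)|x|^\alpha\,dx .
\]
The supremum is finite by the Moser--Trudinger inequality, which says that $\int_Be^{\gamma u^2}dx$ is bounded on $\{\|u\|\le1\}$ if $\gamma\le4\pi$. It is known that $S(\alpha,\gamma)$ is attained for every $\gamma\in(0,4\pi)$ and every $\alpha>0$.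

Are the maximizers radial? The weight is radial, but it increases with $|x|$. Symmetric decreasing rearrangement moves the large values of $u$ to where the weight is small, so it gives no information. When $\alpha$ is large, only a boundary layer of width about $1/\alpha$ carries weight, and a function that lives on one piece of this layer may do better than a radial one. Secchi and Serra \cite{SS} proved that the symmetry does break if $\gamma$ is large. Let $\lambda_1$ be the first eigenvalue of $-\Delta$ on $H^1_0(B)$ and $\varphi_1>0$ its eigenfunction with $\|\varphi_1\|=1$. There is $\gamma^*\in[0,4\pi)$ such that for every $\gamma\in(\gamma^*,4\pi)$ no maximizer for $S(\alpha,\gamma)$ is radial if $\alpha$ is large enough, depending on $\gamma$, and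
\begin{equation}\label{eq:SS}
\gamma^*\le\gamma_{SS}:=\frac{\pi\,\varphi_1(0)^2}{\lambda_1\int_B\varphi_1^4\,dx}<4\pi .
\end{equation}
From now on $\gamma^*$ is the smallest such threshold: the infimum of all $\gamma_0\in[0,4\pi)$ such that for every $\gamma\in(\gamma_0,4\pi)$ there is $\alpha_0(\gamma)$ for which no maximizer of $S(\alpha,\gamma)$ is radial when $\alpha\ge\alpha_0(\gamma)$. The question, which comes from \cite{SS}, is whether $\gamma^*=0$; that is, whether for \emph{every} $\gamma\in(0,4\pi)$ no maximizer is radial once $\alpha$ is large.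

\subsection{Which answer to expect}\label{sec:expect}
For fixed $\alpha$ and $\gamma\to0$ the functional is close to the quadratic form $\gamma\int_Bu^2|x|^\alpha$, which is maximized by a radial eigenfunction. But in the question $\gamma$ is fixed first, and as $\alpha\to\infty$ the gap between this eigenfunction and the non-radial ones closes. So one could guess that symmetry breaks for each $\gamma$. A change of variables shows what is at stake. Put $\beta=\alpha+2$, $L=2\pi\beta$ and $x=e^{-(y+is)/\beta}$. This conformal map identifies $B\setminus\{0\}$ with the cylinder $C_L=(\mathbb R/L\mathbb Z)\times(0,\infty)$, and (Section~\ref{sec:cyl})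
\begin{equation}\label{eq:cylproblem}
\beta^2S(\alpha,\gamma)=\sup_{\|u\|=1}\int_{C_L}(e^{\gamma u^2}-1)\,e^{-y}\,ds\,dy,\qquad \|u\|^2=\int_{C_L}(u_s^2+u_y^2)\,ds\,dy .
\end{equation}
The weight is now $e^{-y}$, independent of $\alpha$; only the circumference $L=2\pi(\alpha+2)$ changes. The question becomes whether the best function on a very long cylinder can be constant in $s$.

The quadratic part obeys $\mu\int_{C_L}u^2e^{-y}\le\|u\|^2$ with $\mu=\lambda_1/4$, and equality holds exactly for multiples of one function $\varphi(y)$. This constant does not depend on $L$. A radial function of norm $1$ is spread over the whole length $L$, has height of order $L^{-1/2}$, and therefore gets only $O(1/L)$ from the higher-order terms. Now take a function that varies slowly with $s$: a multiple of $\varphi(y)\psi(2\pi s/L)$ for bounded $y$, with the oscillation of $\psi$ damped for $y$ of order $L$ so that the energy is finite. Compared with the radial one it loses a term of order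 $\gamma/L$ in the quadratic part and gains a term of order $\gamma^2/L$ from the quartic part (the computation is \eqref{eq:testlevel} below). Loss and gain have \emph{the same} order in $L$. So the length of the cylinder does not decide; the powers of $\gamma$ do, and they suggest that for small $\gamma$ the loss wins, uniformly in $\alpha$. To prove this we need, for small $\gamma$, an inequality of the form
\[
\text{gain}\le C\gamma^2\times\text{(spectral deficit)}
\]
for all functions, with $C$ independent of $L$; the loss is $\gamma/\mu$ times the same deficit.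

\subsection{Results}
Let $j_{0,n}$ be the positive zeros of the Bessel function $J_0$, let $j=j_{0,1}$, $\mu=j^2/4=\lambda_1/4$, and
\[
\varphi(y)=J_0(je^{-y/2}),\qquad N=\int_0^\infty\varphi'^2\,dy,\qquad F=\int_0^\infty\varphi^4e^{-y}\,dy .
\]
Substituting $|x|=e^{-y/2}$ gives $\varphi_1(x)=\varphi(-2\log|x|)/\sqrt{4\pi N}$ and $\int_B\varphi(-2\log|x|)^4dx=\pi F$, hence $\gamma_{SS}=\pi N/(\mu F)$.

\begin{theorem}\label{thm:main}
For every $\gamma\in(0,\frac1{10}]$ and every $\alpha>0$, every maximizer of $S(\alpha,\gamma)$ is radial, and it is unique up to sign. Hence $\gamma^*\ge\frac1{10}>0$, and it is false that for every $\gamma\in(0,4\pi)$ no maximizer is radial once $\alpha$ is large.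
\end{theorem}

The second theorem says where the threshold lies. For real $\psi\in H^{1/2}(\mathbb R/2\pi\mathbb Z)$ with Fourier coefficients $\hat\psi_n$ let $[\psi]^2=2\pi\sum_n|n||\hat\psi_n|^2$. Define
\[
K=\sup_{\psi\ \text{nonconstant}}\frac{\int\psi^4-\frac1{2\pi}\left(\int\psi^2\right)^2}{\int\psi^2\,\cdot\,[\psi]^2},\qquad
\gamma_c=\frac{2N}{\mu KF}=\frac2{\pi K}\,\gamma_{SS},
\]
and $\gamma^\#=\sup\Gamma$, where $\Gamma$ is the set of $\gamma\in(0,4\pi)$ such that
\[
\int_{\mathbb R\times(0,\infty)}(e^{\gamma U^2}-1)e^{-y}\,ds\,dy\le\frac\gamma\mu\qquad\text{for all }U\in C_c^\infty(\mathbb R\times(0,\infty)),\ \|\nabla U\|_2\le1 .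
\]

\begin{theorem}\label{thm:threshold}
We have $(0,\frac1{10}]\subset\Gamma$, $\frac5{2\pi}\le K\le\frac8\pi$, and
\[
\gamma^*=\min\{\gamma^\#,\gamma_c\},\qquad \tfrac1{10}\le\gamma^*\le\tfrac45\,\gamma_{SS}.
\]
If $\gamma^*<\gamma<4\pi$, no maximizer is radial for $\alpha\ge\alpha_0(\gamma)$. If $0<\gamma<\gamma^*$, every maximizer is radial, and unique up to sign, for $\alpha\ge\alpha_1(\gamma)$.
\end{theorem}

The two numbers correspond to two ways of breaking the symmetry. Above $\gamma_c$ it pays to modulate the radial function slowly around the circle; above $\gamma^\#$ it pays to concentrate in a window of fixed size in the cylinder, that is, of size about $1/\alpha$ at the boundary of the disk. By the theorem these two alone determine the threshold.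

In Theorem~\ref{thm:main} the hypothesis $\alpha>0$ enters only through $L>4\pi$ and the existence of maximizers, and $\gamma\le\frac1{10}$ only through explicit numerical inequalities. Some upper bound on $\gamma$ is necessary, since symmetry does break for $\gamma>\gamma_c$ and large $\alpha$.

Sections~\ref{sec:cyl}--\ref{sec:main} prove Theorem~\ref{thm:main}; the idea is already visible in Section~\ref{sec:quartic}, on the quartic part of the functional. Sections~\ref{sec:prep}--\ref{sec:below} prove Theorem~\ref{thm:threshold}.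

\section{The cylinder}\label{sec:cyl}

\subsection{Coordinates}
With $\beta=\alpha+2$, $L=2\pi\beta>4\pi$ and $x=e^{-(y+is)/\beta}$ we have $|dx|^2=\beta^{-2}e^{-2y/\beta}(ds^2+dy^2)$ and $|x|^\alpha=e^{-\alpha y/\beta}$. The Dirichlet integral is conformally invariant, and $|x|^\alpha dx=\beta^{-2}e^{-y}\,ds\,dy$. Writing $dm=e^{-y}\,ds\,dy$ we get \eqref{eq:cylproblem}:
\[
\beta^2\int_B(e^{\gamma u^2}-1)|x|^\alpha dx=I(u):=\int_{C_L}(e^{\gamma u^2}-1)\,dm ,
\]
finite for $\|u\|\le1$ and $\gamma\le4\pi$. Let $E_L$ be $H^1_0(B)$ written in these coordinates. Maximizers of $S(\alpha,\gamma)$ are the maximizers of $I$ on the unit sphere of $E_L$.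

\subsection{Fourier coefficients}
Let $\kappa=2\pi/L$ and $u_k(y)=\frac1L\int_0^Lu(s,y)e^{-iks}ds$ for $k\in\kappa\mathbb Z$. If $u\in C_c^\infty(B)$, then $u_k$ is smooth and vanishes near $y=0$, and by Parseval
\begin{equation}\label{eq:parseval}
\|u\|^2=L\sum_k\int_0^\infty(|u_k'|^2+k^2|u_k|^2)\,dy,\qquad \int u^2dm=L\sum_k\int_0^\infty|u_k|^2e^{-y}dy .
\end{equation}
For general $u\in E_L$ choose an approximating sequence in $C_c^\infty(B)$. The derivatives of the coefficients converge in $L^2(0,\infty)$, hence the coefficients converge locally uniformly on $[0,\infty)$; since the functions converge in $L^2_{loc}$ on the cylinder, the limit is for a.e.\ $y$ the $k$-th coefficient of $u(\cdot,y)$. So each $u_k$ is locally absolutely continuous on $[0,\infty)$ after a change on a null set, $u_k(0)=0$, $u_k'\in L^2$, and \eqref{eq:parseval} persists. For $k\ne0$ also $u_k\in L^2$, so $u_k\in H^1(0,\infty)$ and $u_k(y)\to0$ as $y\to\infty$. We shall often use that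
\begin{equation}\label{eq:sqrt}
b(0)=0,\ b'\in L^2\quad\Longrightarrow\quad |b(y)|^2\le y\int_0^y|b'|^2\,dt .
\end{equation}
For $u\in E_L$ put $A_u(y)=L\sum_k|u_k(y)|^2$; this is $\int u^2ds$ for a.e.\ $y$, and \eqref{eq:sqrt} gives $A_u(y)\le y\|u\|^2$.

The radial elements of $E_L$ are exactly the real functions in
\[
X=\{a:\ a(0)=0,\ a'\in L^2(0,\infty)\},\qquad \|a\|_X^2=\int_0^\infty|a'|^2dy .
\]
Indeed, a radial $u\in E_L$ equals $u_0\in X$. Conversely, if $a\in X$ is real, then $a(\min\{y,M\})$ is constant near the origin of $B$ and belongs to $H^1_0(B)$, and these truncations converge to $a$ in norm as $M\to\infty$. As an element of $E_L$ such an $a$ has $\|a\|^2=L\|a\|_X^2$.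

We always write $u=\bar u+w$, where $\bar u=a=u_0$ is the mean in $s$ and $w$ has zero mean in $s$. Then $\|u\|^2=\|\bar u\|^2+\|w\|^2$, and $u$ is radial iff $w=0$. Let
\[
R=R_L=\sup\{I(v):\ v\in E_L\text{ radial},\ \|v\|=1\}.
\]

\subsection{The function $\varphi$}
With $r=e^{-y/2}$ we have $\frac{d}{dy}=-\frac r2\frac d{dr}$, so Bessel's equation becomes
\[
-\varphi''=\mu e^{-y}\varphi,\qquad\varphi(0)=0,\qquad\varphi(\infty)=1,\qquad \varphi'(y)=\tfrac z2J_1(z)\quad(z=je^{-y/2}).
\]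
Since $\varphi'(\infty)=0$ and $\varphi>0$ on $(0,\infty)$,
\begin{equation}\label{eq:phiprime}
\varphi'(y)=\mu\int_y^\infty e^{-t}\varphi(t)\,dt>0,\qquad \varphi'=O(e^{-y}) .
\end{equation}
Testing the equation with $\varphi$ gives $N=\mu\int_0^\infty\varphi^2e^{-y}dy$. Put $\hat\varphi=\varphi/\sqrt N$, so that $\|\hat\varphi\|_X=1$ and $\int\hat\varphi^2e^{-y}=1/\mu$. From $j=2.4048\ldots$ we have $\mu<1.4461$.

\section{The deficit and what it controls}\label{sec:deficit}

The quadratic part of $I$ is $\gamma\int u^2dm$. What a function loses there, compared with $\varphi$, is measured by the \emph{deficit}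
\[
D(u)=\|u\|^2-\mu\int_{C_L}u^2\,dm .
\]
Dividing by the ground state $\varphi$ shows that $D$ is itself a weighted Dirichlet integral.

\begin{lemma}\label{lem:ground}
For $u\in E_L$ and $v_k=u_k/\varphi$,
\[
D(u)=L\sum_k\int_0^\infty\varphi^2(|v_k'|^2+k^2|v_k|^2)\,dy\ \ge0 .
\]
In particular $D(u)=D(\bar u)+D(w)$, $D(w)\le\|w\|^2$, and $D(w)>0$ if $w\ne0$.
\end{lemma}

\begin{proof}
Let $b=\varphi v$ with $b(0)=0$, $b'\in L^2$. Expanding $|b'|^2=|\varphi'v+\varphi v'|^2$ and using $\varphi''=-\mu e^{-y}\varphi$,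
\[
|b'|^2-\mu e^{-y}|b|^2=\varphi^2|v'|^2+\bigl(\varphi\varphi'|v|^2\bigr)'=\varphi^2|v'|^2+\bigl(\tfrac{\varphi'}{\varphi}|b|^2\bigr)' .
\]
The boundary terms vanish: at $0$ because $\varphi'/\varphi=O(1/y)$ and $|b|^2\le y\int_0^y|b'|^2=o(y)$, at $\infty$ because $|b|^2=O(y)$ and $\varphi'=O(e^{-y})$. Apply this to each $u_k$ and sum, using \eqref{eq:parseval}. If $D(w)=0$, then $k^2\varphi^2|v_k|^2=0$ for all $k\ne0$, so $w=0$.
\end{proof}

The deficit of $w$ cannot bound $\|w\|^2$ with a constant independent of $L$. But a Dirichlet integral controls half a derivative on each line $\{y=\mathrm{const}\}$, and this control is uniform in $L$.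

\begin{lemma}\label{lem:lines}
Let $w\in E_L$ have zero $s$-mean, $A=A_w$ and $H(y)=L\sum_k|k||w_k(y)|^2$. Then for all $y>0$
\[
A\le y\,\|w\|^2,\qquad A\le\tfrac L{2\pi}H,\qquad H\le D(w).
\]
\end{lemma}

\begin{proof}
The first bound was noted above, and the second holds since $|k|\ge2\pi/L$ for $k\neq0$. For the third let $k\ne0$ and $v=v_k=w_k/\varphi$. Since $v(\infty)=0$ and $\varphi$ is increasing,
\[
|k||v(y)|^2=-|k|\int_y^\infty2\,\mathrm{Re}\,\bar vv'\,dt\le\int_y^\infty(|v'|^2+k^2|v|^2)\,dt\le\varphi(y)^{-2}\int_0^\infty\varphi^2(|v'|^2+k^2|v|^2)\,dt .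
\]
Multiply by $L\varphi(y)^2$, sum over $k$ and use Lemma~\ref{lem:ground}.
\end{proof}

From now on, whenever $u=a+w\in E_L$ is given, $A$ and $H$ are the functions of Lemma~\ref{lem:lines} for its part $w$. To use $H$ we need to bound $L^{2p}$ norms on the circle by $A$ and $H$. We recall the Hausdorff--Young inequality: if $q\ge2$ and $\frac1q+\frac1{q'}=1$, then $(\frac1L\int|f|^q)^{1/q}\le(\sum_k|\hat f_k|^{q'})^{1/q'}$ on $\mathbb R/L\mathbb Z$.

\begin{lemma}\label{lem:interp}
Let $f$ be real with zero mean on $\mathbb R/L\mathbb Z$, $A=\int f^2$ and $H=L\sum_k|k||\hat f_k|^2<\infty$. Then for every integer $p\ge2$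
\[
\int f^{2p}\le p^p\,\pi^{1-p}\,A\,H^{p-1}.
\]
\end{lemma}

\begin{proof}
Let $f\ne0$ and $\sigma>0$. Take $q=2p$, $q'=\frac{2p}{2p-1}$ in Hausdorff--Young. Then write $|\hat f_k|^{q'}=[(\sigma+|k|)|\hat f_k|^2]^{q'/2}(\sigma+|k|)^{-q'/2}$ and apply H\"older with exponents $\frac{2p-1}p$ and $\frac{2p-1}{p-1}$:
\[
\tfrac1L\int f^{2p}\le\Bigl(\sum_{k\ne0}|\hat f_k|^{q'}\Bigr)^{2p-1}\le\Bigl(\sum_{k\neq0}(\sigma+|k|)|\hat f_k|^2\Bigr)^p\Bigl(\sum_{k\ne0}(\sigma+|k|)^{-\frac p{p-1}}\Bigr)^{p-1}.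
\]
The first sum on the right is $\frac1L(\sigma A+H)$. The frequencies have spacing $2\pi/L$, so the second is at most $\frac L\pi\int_0^\infty(\sigma+t)^{-p/(p-1)}dt=\frac L\pi(p-1)\sigma^{-1/(p-1)}$. Hence $\int f^{2p}\le\pi^{1-p}(p-1)^{p-1}\sigma^{-1}(\sigma A+H)^p$, and $\sigma=H/((p-1)A)$ gives the claim.
\end{proof}

\section{Comparison with the angular mean, and the quartic part}\label{sec:quartic}

Let
\[
G(t)=G_\gamma(t)=e^{\gamma t^2}-1-\gamma t^2=\sum_{p\ge2}\frac{\gamma^p}{p!}t^{2p}.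
\]
We compare $u$ with its own mean, rescaled to norm $1$. The next lemma says that if $u$ is at least as good as all radial functions, then the gain in $G$ is at least the loss in the quadratic part plus two further nonnegative terms.

\begin{lemma}\label{lem:compare}
Let $0<\gamma<4\pi$, $u=\bar u+w\in E_L$, $\|u\|=1$, $\theta=\|w\|^2$, $d=D(w)$. If $I(u)\ge R$, then
\begin{equation}\label{eq:compare}
\tfrac\gamma\mu d+\theta\bigl(R-\tfrac\gamma\mu\bigr)+\theta(1-\theta)\int G(\tilde u)\,dm\le\int\bigl(G(u)-G(\bar u)\bigr)dm,\qquad\tilde u=\frac{\bar u}{\sqrt{1-\theta}},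
\end{equation}
where the third term is omitted if $\theta=1$. Moreover
\begin{equation}\label{eq:Rlower}
R-\tfrac\gamma\mu\ge\frac{\gamma^2F}{2LN^2}>0 .
\end{equation}
\end{lemma}

\begin{proof}
We have $G(\sqrt\tau\,t)\le\tau^2G(t)$ for $0\le\tau\le1$. If $\theta<1$, then $\tilde u$ is radial with $\|\tilde u\|=1$, so
\[
I(\bar u)\le(1-\theta)\gamma\int\tilde u^2dm+(1-\theta)^2\int G(\tilde u)\,dm\le(1-\theta)R-\theta(1-\theta)\int G(\tilde u)\,dm ;
\]
if $\theta=1$, then $\bar u=0$ and $I(\bar u)=0$. Also $\int u^2dm=\int\bar u^2dm+\int w^2dm$ and $\gamma\int w^2dm=\frac\gamma\mu(\theta-d)$, so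
\[
R\le I(u)=I(\bar u)+\tfrac\gamma\mu(\theta-d)+\int(G(u)-G(\bar u))\,dm ,
\]
and \eqref{eq:compare} follows. For \eqref{eq:Rlower} test $R$ with $\varphi/\sqrt{LN}$: it has norm $1$, its quadratic part is $\gamma\int\hat\varphi^2e^{-y}dy=\frac\gamma\mu$, and $G(t)\ge\frac{\gamma^2}2t^4$.
\end{proof}

It remains to bound the gain by the deficit. The main idea is visible on the quartic part of $G$. For $p\ge2$ let
\[
T_p=(a+w)^{2p}-a^{2p}-2pa^{2p-1}w\ \ge0\quad\text{(convexity)},\qquad a=\bar u .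
\]
The linear term has zero integral in $s$, so for the power $t^4$ the gain $\int(u^4-\bar u^4)dm$ equals $\int T_2\,dm$.

\begin{lemma}\label{lem:quartic}
If $u=a+w\in E_L$, $\|u\|\le1$ and $d=D(w)$, then $\int T_2\,dm\le\frac{13}\pi d$.
\end{lemma}

\begin{proof}
We have $L\int a'^2dy\le1$, so $a^2\le y/L$ by \eqref{eq:sqrt}. By Lemma~\ref{lem:lines}, $A\le\frac L{2\pi}H\le\frac L{2\pi}d$. Hence
\[
\int a^2w^2dm=\int_0^\infty a^2Ae^{-y}dy\le\int_0^\infty\frac yL\cdot\frac L{2\pi}\,d\;e^{-y}dy=\frac d{2\pi}.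
\]
By Lemma~\ref{lem:interp} with $p=2$, applied to $w(\cdot,y)$ for a.e.\ $y$, and $A\le y$, $H\le d$,
\[
\int w^4dm\le\frac4\pi\int_0^\infty AHe^{-y}dy\le\frac4\pi\,d\int_0^\infty ye^{-y}dy=\frac4\pi d .
\]
Finally $T_2=6a^2w^2+4aw^3+w^4\le10a^2w^2+2w^4$, and $\frac{10}{2\pi}+\frac8\pi=\frac{13}\pi$.
\end{proof}

In the first estimate the two factors $L$ cancel: a radial function of norm $1$ is small because it is spread out, and this exactly compensates the weak control of $w$ by $d$. In the second no $L$ appears, because $w^4$ is controlled by the half derivative $H$.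

If the functional ended with its quartic term, we would be done: the proof of Lemma~\ref{lem:compare} works with $\frac{\gamma^2}2t^4$ in place of $G$, and with Lemma~\ref{lem:quartic} a non-radial maximizer would satisfy $\frac\gamma\mu d<\frac{13}{2\pi}\gamma^2d$ with $d>0$. This is impossible for $\gamma\le\frac13<\frac{2\pi}{13\mu}$, whatever $L$ is. The exponential requires the same estimate for the higher powers.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{All powers}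
We need the analogue of Lemma~\ref{lem:quartic} for all $p$, with constants that can be summed.

\begin{lemma}\label{lem:powers}
Let $0<\gamma<4\pi$, $u=a+w\in E_L$, $\|u\|\le1$, $d=D(w)$. Then
\begin{equation}\label{eq:Gsum}
\int(G(u)-G(\bar u))\,dm=\sum_{p\ge2}\frac{\gamma^p}{p!}\int T_p\,dm ,
\end{equation}
and for $p\ge2$
\begin{equation}\label{eq:Tp}
\int T_p\,dm\le p(2p-1)\Bigl[3^{2p-3}\,\tfrac{(p-1)!}{2\pi}L^{2-p}\,d+(\tfrac32)^{2p-3}p^p\pi^{1-p}d^{p-1}\Bigr].
\end{equation}
\end{lemma}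

\begin{proof}
Pointwise $G(u)-G(a)=\sum_{p\ge2}\frac{\gamma^p}{p!}T_p+G'(a)w$, and $G(u)$, $G(\bar u)$ are $dm$-integrable. For a.e.\ $y$ the function $w(\cdot,y)\in L^2$ has zero integral and $G'(a(y))$ is a constant. Integrate first in $s$ (Fubini), which removes the last term, then in $y$, using $T_p\ge0$ and Tonelli. This is \eqref{eq:Gsum}.

By Taylor's formula and convexity of $t^{2p-2}$ with weights $\frac13,\frac23$,
\[
T_p\le p(2p-1)w^2(|a|+|w|)^{2p-2}\le p(2p-1)\bigl[3^{2p-3}a^{2p-2}w^2+(\tfrac32)^{2p-3}w^{2p}\bigr].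
\]
As before, $a^2\le y/L$ and $A\le\frac L{2\pi}d$ give
\[
\int a^{2p-2}w^2dm\le L^{1-p}\,\tfrac L{2\pi}\,d\int_0^\infty y^{p-1}e^{-y}dy=\tfrac{(p-1)!}{2\pi}L^{2-p}d ,
\]
and Lemma~\ref{lem:interp} with $A\le y$, $H\le d$ gives $\int w^{2p}dm\le p^p\pi^{1-p}d^{p-1}\int_0^\infty ye^{-y}dy=p^p\pi^{1-p}d^{p-1}$.
\end{proof}

\subsection{Maximizers are radial}
Let $0<\gamma\le\frac1{10}$, and let $u$ be a maximizer with $w\ne0$. Then $I(u)\ge R$, $\theta>0$ and $R>\frac\gamma\mu$, so Lemma~\ref{lem:compare} gives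
\begin{equation}\label{eq:contr}
\tfrac\gamma\mu d<\int(G(u)-G(\bar u))\,dm,\qquad 0<d\le\theta\le1 .
\end{equation}
In \eqref{eq:Gsum} use $\int T_2\,dm\le\frac{13}\pi d$ for $p=2$, and for $p\ge3$ use \eqref{eq:Tp} with $L^{2-p}\le(4\pi)^{2-p}$ and $d^{p-1}\le d$. With $x=\frac{9\gamma}{4\pi}$ the right side of \eqref{eq:contr} is at most $d\,\Sigma(\gamma)$, where
\[
\Sigma(\gamma)=\tfrac{13}{2\pi}\gamma^2+\tfrac{8\pi}{27}\sum_{p\ge3}(2p-1)x^p+\tfrac{8\pi}{27}\sum_{p\ge3}t_p,\qquad t_p=(2p-1)\,p\,\tfrac{p^p}{p!}\,x^p .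
\]
Indeed $\gamma^p\,\frac{3^{2p-3}}{2\pi}(4\pi)^{2-p}=\frac{8\pi}{27}x^p$ and $\gamma^p(\frac32)^{2p-3}\pi^{1-p}=\frac{8\pi}{27}x^p$. Since $d>0$, it remains to see that $\Sigma(\gamma)<\frac\gamma\mu$. The function $\Sigma(\gamma)/\gamma$ is a power series in $\gamma$ with nonnegative coefficients, hence increasing, so it suffices to take $\gamma=\frac1{10}$. Then $x<0.0717$ and $\frac{8\pi}{27}<0.931$.
\begin{itemize}
\item The first term is less than $0.0207$.
\item $\sum_{p\ge3}(2p-1)x^p=\frac{x^3(5-3x)}{(1-x)^2}<0.0022$, so the second term is less than $0.0021$.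
\item $t_3=67.5\,x^3<0.0250$, $t_4=\frac{896}3x^4<0.0080$, $t_5<1172\,x^5<0.0023$. For $p\ge5$
\[
\frac{t_{p+1}}{t_p}=\frac{(2p+1)(p+1)}{(2p-1)p}\Bigl(1+\frac1p\Bigr)^px\le\frac{66}{45}\,e\,x<0.29 ,
\]
so $\sum_{p\ge5}t_p<0.0023/0.71<0.0033$. Altogether $\sum_{p\ge3}t_p<0.0363$, and the third term is less than $0.0339$.
\end{itemize}
The total is less than $0.0567$, while $\frac\gamma\mu>0.1/1.4461>0.069$. This contradicts \eqref{eq:contr}. Hence $w=0$: every maximizer is radial.

\subsection{Uniqueness among radial functions}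
What remains is one-dimensional, and here there is a spectral gap that does not depend on $L$. For $a\in X$, possibly complex-valued, let $D_0(a)=\|a\|_X^2-\mu\int_0^\infty|a|^2e^{-y}dy$, and write $\langle\cdot,\cdot\rangle$ for the inner product of $X$.

\begin{lemma}\label{lem:gap}
If $a=b\hat\varphi+z$ with $\langle\hat\varphi,z\rangle=0$, then $D_0(a)=D_0(z)\ge c_0\|z\|_X^2$, where $c_0=1-(j_{0,1}/j_{0,2})^2>0.81$.
\end{lemma}

\begin{proof}
Treating real and imaginary parts separately, we may assume that $a$ is real. With $r=e^{-y/2}$ we have $\int a'^2dy=\frac12\int_0^1a_r^2\,r\,dr$ and $\int a^2e^{-y}dy=2\int_0^1a^2\,r\,dr$. So the quotient $\|a\|_X^2/\int a^2e^{-y}$ is one quarter of the Rayleigh quotient of the radial Dirichlet problem on the unit disk, whose eigenvalues are $j_{0,n}^2$ and whose first eigenfunction is $\varphi$. Hence $z\perp\hat\varphi$ gives $\|z\|_X^2\ge\frac14j_{0,2}^2\int z^2e^{-y}$, that is, $\mu\int z^2e^{-y}\le(j_{0,1}/j_{0,2})^2\|z\|_X^2$.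 The equation of $\varphi$ gives $D_0(\hat\varphi)=0$ and $\mu\int\hat\varphi ze^{-y}=\langle\hat\varphi,z\rangle=0$, so $D_0(a)=D_0(z)$. Finally $j_{0,1}=2.4048\ldots$ and $j_{0,2}=5.5200\ldots$.
\end{proof}

Let $\delta=\gamma/L$. For $u=v/\sqrt L$ radial we have $\|u\|=\|v\|_X$ and
\[
I(u)=L\,J(v),\qquad J(v)=\int_0^\infty(e^{\delta v^2}-1)e^{-y}dy .
\]
If $\|v\|_X=1$ then $v^2\le y$. If moreover $J(v)\ge\delta/\mu$ and $\delta<1$, then
\begin{equation}\label{eq:D0v}
D_0(v)\le\tfrac\mu\delta\int_0^\infty(e^{\delta v^2}-1-\delta v^2)e^{-y}dy\le\tfrac\mu\delta\int_0^\infty(e^{\delta y}-1-\delta y)e^{-y}dy=\frac{\mu\delta}{1-\delta}.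
\end{equation}
So good radial functions are close to $\pm\hat\varphi$; near $\hat\varphi$ the gap yields uniqueness.

\begin{lemma}\label{lem:unique}
If $\gamma/L\le0.008$, the maximizers of $I$ among radial functions of norm $1$ are unique up to sign.
\end{lemma}

\begin{proof}
Let $v$ maximize $J$ on $\{\|v\|_X=1\}$. On $\{\|v\|_X<2\}$ we have $v^2\le4y$, and $4\delta<1$, so $J$ is differentiable there and the multiplier rule gives
\begin{equation}\label{eq:EL}
\langle v,\eta\rangle=\Lambda\int_0^\infty v\,e^{\delta v^2-y}\eta\,dy\quad\text{for all real }\eta\in X,\qquad \frac1\Lambda=\int_0^\infty v^2e^{\delta v^2-y}dy .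
\end{equation}
Now $V=|v|$ is also a maximizer, so $-V''=\Lambda Ve^{\delta V^2-y}$. At a zero of $V$ in $(0,\infty)$ also $V'=0$, because $V\geq0$, and then $V\equiv0$ by uniqueness for this equation, which is impossible. So $v$ has constant sign.

Let $v_1,v_2>0$ be maximizers and $h=v_2-v_1$; then $\langle v_1,h\rangle=-\frac12\|h\|_X^2$. Since $te^t\ge e^t-1$, the multiplier $\Lambda_1$ of $v_1$ satisfies $1/\Lambda_1\ge J(v_1)/\delta\ge J(\hat\varphi)/\delta\ge1/\mu$. The second derivative of $e^{\delta t^2}$ is $2\delta(1+2\delta t^2)e^{\delta t^2}$, and intermediate values $\xi$ between $v_1$ and $v_2$ satisfy $\xi^2\le y$. By Taylor's formula and \eqref{eq:EL},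
\[
0=J(v_2)-J(v_1)\le\tfrac{2\delta}{\Lambda_1}\langle v_1,h\rangle+\delta\int_0^\infty(1+2\delta y)e^{\delta y}h^2e^{-y}dy
\le-\tfrac\delta\mu\|h\|_X^2+\delta\int_0^\infty(1+2\delta y)e^{\delta y}h^2e^{-y}dy .
\]
Hence, with $h^2\le y\|h\|_X^2$,
\[
D_0(h)\le\mu\int_0^\infty\bigl[(1+2\delta y)e^{\delta y}-1\bigr]h^2e^{-y}dy\le\mu\bigl[(1-\delta)^{-2}+4\delta(1-\delta)^{-3}-1\bigr]\|h\|_X^2\le0.072\,\|h\|_X^2 .
\]
By \eqref{eq:D0v}, $D_0(v_i)\le0.012$. Write $h=a_h\hat\varphi+z_h$ and $v_i=b_i\hat\varphi+z_i$ as in Lemma~\ref{lem:gap}; here $b_i=\langle v_i,\hat\varphi\rangle=\mu\int v_i\hat\varphi e^{-y}>0$. Lemma~\ref{lem:gap} gives $\|z_h\|_X\le0.3\|h\|_X$, hence $|a_h|\ge0.95\|h\|_X$; and $\|z_i\|_X\le0.123$, hence $b_i\in[0.99,1]$. So $\|h\|_X\le0.01+0.246<0.26$. But $b_1a_h+\langle z_1,z_h\rangle=\langle v_1,h\rangle=-\frac12\|h\|_X^2$, and therefore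
\[
0.94\,\|h\|_X\le|b_1a_h|\le\bigl(0.123\cdot0.3+0.13\bigr)\|h\|_X\leq 0.167\,\|h\|_X .
\]
Thus $h=0$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
For $\gamma\le\frac1{10}$ and $L>4\pi$ we have $\gamma/L<0.008$. A maximizer is radial, hence maximizes $I$ among radial functions of norm $1$, and Lemma~\ref{lem:unique} gives uniqueness up to sign. Maximizers exist for every $\gamma\in(0,\frac1{10}]$ and all $\alpha>0$, and they are radial. So no $\gamma_0<\frac1{10}$ is admissible in the definition of $\gamma^*$, and $\gamma^*\ge\frac1{10}$.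
\end{proof}

\section{Preparations for the exact threshold}\label{sec:prep}

In the rest of the paper $C$ denotes constants independent of $L$; they may depend on $\gamma$ and other fixed parameters and change from line to line. To decide when the gain can beat the loss, we need the leading order in $1/L$ of the radial level, and inequalities with the right constants.

\subsection{The radial level}
For fixed $\gamma\in(0,4\pi)$ and large $L$,
\begin{equation}\label{eq:level}
\frac\gamma\mu+\frac{\gamma^2F}{2LN^2}\le R_L\le\frac\gamma\mu+\frac{\gamma^2F}{2LN^2}+CL^{-3/2}.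
\end{equation}
The lower bound is \eqref{eq:Rlower}. For the upper bound it suffices to consider $LJ(v)$ with $\|v\|_X=1$ and $J(v)\ge\delta/\mu$, where $\delta=\gamma/L$. By \eqref{eq:D0v} and Lemma~\ref{lem:gap}, $v=b\hat\varphi+z$ with $\|z\|_X^2\le C/L$ and $b^2=1-\|z\|_X^2$. So, after changing the sign of $v$ if necessary, $\|v-\hat\varphi\|_X\le CL^{-1/2}$. Since $v^2,\hat\varphi^2\le y$,
\[
|v^4-\hat\varphi^4|\le4y^{3/2}|v-\hat\varphi|\le CL^{-1/2}y^2 .
\]
Moreover $\int v^2e^{-y}\le\frac1\mu$, and $L\sum_{p\ge3}\frac{\delta^p}{p!}\int y^pe^{-y}dy=\frac{L\delta^3}{1-\delta}\le CL^{-2}$. Since $L\delta=\gamma$ and $\int\hat\varphi^4e^{-y}=F/N^2$,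
\[
LJ(v)\le\frac\gamma\mu+\frac{\gamma^2}{2L}\int v^4e^{-y}dy+CL^{-2}\le\frac\gamma\mu+\frac{\gamma^2}{2L}\frac F{N^2}+CL^{-3/2}.
\]

\subsection{The set $\Gamma$}\label{sec:Gamma}
Since $(e^{\gamma t}-1)/\gamma$ is nondecreasing in $\gamma$ for $t\ge0$, $\gamma\in\Gamma$ implies $(0,\gamma]\subset\Gamma$. Theorem~\ref{thm:main} gives $(0,\frac1{10}]\subset\Gamma$: let $\gamma\le\frac1{10}$ and $0\ne U\in C_c^\infty(\mathbb R\times(0,\infty))$ with $\|\nabla U\|_2\le1$. If $L$ exceeds the $s$-width of the support of $U$, then $U$ defines an element of $E_L$. The integral $I(U)=\int(e^{\gamma U^2}-1)\,dm$ does not depend on $L$, and since the maximizers are radial, $I(U)\le I(U/\|U\|)\le R_L\to\gamma/\mu$ as $L\to\infty$.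

\subsection{The constant $K$}
By the scaling $f(s)=\psi(\kappa s)$, the definition of $K$ says that for real $f\in H^{1/2}(\mathbb R/L\mathbb Z)$, with $A_f=\int f^2$ and $H_f=L\sum_k|k||\hat f_k|^2$,
\begin{equation}\label{eq:K}
\int f^4\le\tfrac1LA_f^2+K\,A_fH_f ,
\end{equation}
and $K$ is the best constant; for constant $f$ there is equality. Note that $H_f=[\psi]^2$.

\emph{Upper bound.} Let $f=a+w$ with $a$ the mean, $A=\int w^2$, $H=H_f$, so $A_f=La^2+A$. Expanding, and then using $4aw^3\le4a^2w^2+w^4$, $A\le\frac L{2\pi}H$ and Lemma~\ref{lem:interp} with $p=2$,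
\[
\int f^4-\tfrac1LA_f^2\le4a^2A+4a\int w^3+\int w^4\le8a^2A+2\int w^4\le\tfrac4\pi La^2H+\tfrac8\pi AH\le\tfrac8\pi A_fH .
\]
So $K\le\frac8\pi$, and $H^{1/2}$ embeds continuously in $L^4$.

\emph{Lower bound.} Small perturbations of a constant give $K\ge\frac2\pi$: for $\psi=1+\varepsilon\cos\vartheta$ the quotient is $\frac{4\pi\varepsilon^2+O(\varepsilon^4)}{2\pi^2\varepsilon^2+O(\varepsilon^4)}\to\frac2\pi$, and in the formula $\gamma_c=\frac2{\pi K}\gamma_{SS}$ the value $\frac2\pi$ of $K$ corresponds exactly to $\gamma_{SS}$. Concentrated profiles are better. Take the Poisson kernel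
\[
\psi=\sum_nr^{|n|}e^{in\vartheta}=\frac{1-r^2}{|1-re^{i\vartheta}|^2},\qquad q=r^2\to1 .
\]
Then $\int\psi^2=2\pi\frac{1+q}{1-q}$ and $[\psi]^2=4\pi\sum_{n\ge1}nq^n=\frac{4\pi q}{(1-q)^2}$. By Parseval for $(1-re^{i\vartheta})^{-4}=\sum_{n\ge0}\binom{n+3}3r^ne^{in\vartheta}$,
\[
\int\psi^4=2\pi(1-q)^4\sum_{n\ge0}\binom{n+3}3^2q^n .
\]
Since $\sum\binom{n+6}6q^n=(1-q)^{-7}$ and $\binom{n+3}3^2/\binom{n+6}6\to\frac{6!}{36}=20$, the last sum is asymptotic to $20(1-q)^{-7}$ as $q\to1$. So $\int\psi^4\sim40\pi(1-q)^{-3}$, while $\frac1{2\pi}(\int\psi^2)^2=O((1-q)^{-2})$ and $\int\psi^2\cdot[\psi]^2\sim16\pi^2(1-q)^{-3}$. The quotient tends to $\frac{40\pi}{16\pi^2}=\frac5{2\pi}$. Hence $K\ge\frac5{2\pi}$, and by \eqref{eq:SS}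
\begin{equation}\label{eq:gammac}
\gamma_c\le\tfrac45\gamma_{SS}<4\pi .
\end{equation}

\subsection{A sharp weighted bound on lines}
In Theorem~\ref{thm:main} the bound $H\le D(w)$ was enough. For the exact threshold we need the best constant after integration against $\varphi^2e^{-y}$.

\begin{lemma}\label{lem:sharp}
In the situation of Lemma~\ref{lem:lines}, $\displaystyle\int_0^\infty\varphi^2He^{-y}dy\le F\,D(w)$.
\end{lemma}

\begin{proof}
Let $Q(y)=\int_0^y\varphi^4e^{-t}dt$, so $Q(\infty)=F$, and let $k\ne0$, $v=v_k$. Integrate by parts; the boundary terms vanish since $Q=O(y^5)$ and $|v|^2=O(1/y)$ at $0$, and $v(\infty)=0$: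
\[
|k|\int_0^\infty\varphi^2|w_k|^2e^{-y}dy=|k|\int_0^\infty Q'|v|^2dy\le\int_0^\infty Q\,(|v'|^2+k^2|v|^2)\,dy .
\]
By Lemma~\ref{lem:ground} it suffices that $Q\le F\varphi^2$. Since $Q/\varphi^2\to F$ at $\infty$, it suffices that $Q/\varphi^2$ is nondecreasing, and for this that
\[
q=\frac{Q'}{(\varphi^2)'}=\frac{\varphi^3e^{-y}}{2\varphi'}
\]
is increasing: then $Q(y)=\int_0^yq\,(\varphi^2)'\,dt\le q(y)\varphi(y)^2$, so $(Q/\varphi^2)'=(\varphi^2)'(q-Q/\varphi^2)/\varphi^2\ge0$.

Put $z=je^{-y/2}$ and $h=\varphi'/\varphi=\frac{zJ_1(z)}{2J_0(z)}>0$. Since $-\varphi''/\varphi'=\mu e^{-y}/h=\frac{z^2}{4h}$,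
\[
(\log q)'=3h-1+\frac{z^2}{4h},\qquad\text{which is positive iff }12h^2-4h+z^2>0 .
\]
If $z^2>\frac13$, this quadratic in $h$ has negative discriminant $16-48z^2$. Let $z^2\le\frac13$. From \eqref{eq:phiprime} and the monotonicity of $\varphi$, $\varphi'(y)\ge\mu e^{-y}\varphi(y)$, that is, $h\ge\frac{z^2}4$. The alternating series give $J_1(z)\le\frac z2$ and $J_0(z)\ge1-\frac{z^2}4$, so
\[
4h-z^2\le\frac{z^2}{1-z^2/4}-z^2=\frac{z^4/4}{1-z^2/4}\le\tfrac3{11}z^4<\tfrac34z^4\le12h^2 .\qedhere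
\]
\end{proof}

\section{Above either threshold the symmetry breaks}\label{sec:above}

\subsection{Slow modulation: $\gamma_c<\gamma<4\pi$}\label{sec:modulation}
Let $\psi$ be a real trigonometric polynomial on $\mathbb R/2\pi\mathbb Z$ with $\int\psi^2=1$. We want a function close to $\varphi(y)\psi(\kappa s)$ for bounded $y$, with small deficit. Lemma~\ref{lem:ground} tells us to extend $\psi$ harmonically: let
\[
P(s,y)=\sum_n\hat\psi_ne^{in\kappa s-|n|\kappa y},\qquad u=\varphi P .
\]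
In the disk $P$ is a harmonic polynomial, because $\kappa=1/\beta$ and $|x|=e^{-y/\beta}$. The function $u$ is bounded, smooth off the origin, vanishes on $\partial B$ and has finite energy, so $u\in H^1_0(B)$. Since $\varphi\le1$ and $L\kappa=2\pi$,
\[
D(u)\le L\sum_n\int_0^\infty2n^2\kappa^2|\hat\psi_n|^2e^{-2|n|\kappa y}dy=L\sum_n|n|\kappa|\hat\psi_n|^2=[\psi]^2 .
\]
Moreover $|P(s,y)-\psi(\kappa s)|\le Cy/L$, so
\[
\mu\int u^2dm=\frac{LN}{2\pi}+O(1),\qquad\int u^4dm=\frac{LF}{2\pi}\int\psi^4+O(1),\qquad\|u\|^2=\mu\int u^2dm+D(u)=\frac{LN}{2\pi}+O(1).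
\]
Keeping only the quadratic and quartic terms of $I$,
\begin{equation}\label{eq:testlevel}
I\Bigl(\frac u{\|u\|}\Bigr)\ge\frac\gamma\mu\Bigl(1-\frac{D(u)}{\|u\|^2}\Bigr)+\frac{\gamma^2}2\frac{\int u^4dm}{\|u\|^4}\ge\frac\gamma\mu+\frac{2\pi}L\Bigl[\frac{\gamma^2F}{2N^2}\int\psi^4-\frac\gamma{\mu N}[\psi]^2\Bigr]-CL^{-2}.
\end{equation}
This is the competition described in Section~\ref{sec:expect}; the constant $\psi$ gives the radial level. With \eqref{eq:level},
\[
I\Bigl(\frac u{\|u\|}\Bigr)-R_L\ge\frac{\pi\gamma^2F}{N^2L}\Bigl[\int\psi^4-\frac1{2\pi}-\frac{2N}{\mu F\gamma}[\psi]^2\Bigr]-CL^{-3/2}.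
\]
Now $\gamma>\gamma_c$ means $K>\frac{2N}{\mu F\gamma}$. By the definition of $K$ and the density of trigonometric polynomials in $H^{1/2}\subset L^4$, we can choose a nonconstant $\psi$ as above for which the bracket is positive. Then for $L$ large the supremum exceeds $R_L$, and no maximizer is radial.

\subsection{Local concentration: $\gamma^\#<\gamma<4\pi$}\label{sec:concentration}
Now $\gamma\notin\Gamma$, so some $U\in C_c^\infty(\mathbb R\times(0,\infty))$ with $\|\nabla U\|_2\le1$ has $\int(e^{\gamma U^2}-1)\,dm>\frac\gamma\mu$. For $L$ larger than the $s$-width of its support, $U\in E_L$ and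
\[
\beta^2S(\alpha,\gamma)\ge I(U/\|U\|)\ge I(U)>\tfrac\gamma\mu=\lim_{L\to\infty}R_L .
\]
Since $I(U)$ does not depend on $L$, no maximizer is radial for $\alpha$ large.

\section{Below both thresholds the maximizers are radial}\label{sec:below}

Let $0<\gamma<\min\{\gamma^\#,\gamma_c\}$ and pick $\gamma'\in\Gamma$ with $\gamma'>\gamma$. Suppose that for a sequence $L\to\infty$ there are maximizers $u=u_L$ with $w\ne0$. The plan is to evaluate both sides of \eqref{eq:compare} up to errors $o(d)$, where $d=D(w)$. This works if $u$ has small deficit. So the first step is to show $D(u)\le C/L$, by cutting $u$ off to a function on the half-plane and using $\gamma'\in\Gamma$; this excludes concentration. Then $u$ is close to $\varphi$ times a function of $s$, and the sharp inequality \eqref{eq:K} on the circle takes over.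

\subsection{A half-plane inequality}
Let $\Omega=\mathbb R\times(0,\infty)$. For $U\in H^1_0(\Omega)$ with bounded support write $\|U\|=\|\nabla U\|_2$ and $D(U)=\|U\|^2-\mu\int_\Omega U^2dm$. Then
\begin{equation}\label{eq:Dhalf}
D(U)=\int_\Omega\varphi^2|\nabla(U/\varphi)|^2\,ds\,dy .
\end{equation}
For $U\in C_c^\infty(\Omega)$ this follows from $|\nabla U|^2-\mu e^{-y}U^2=\varphi^2|\nabla(U/\varphi)|^2+\partial_y(\varphi'U^2/\varphi)$. Both sides are continuous in the norm of $H^1_0(\Omega)$, because $\varphi\nabla(U/\varphi)=\nabla U-\frac{\varphi'}\varphi U\,e_y$ with $e_y$ the unit vector in the $y$-direction, $\varphi'/\varphi\le C/y$, and $\int U^2y^{-2}\le4\int U_y^2$ (Hardy).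

If $U\ne0$, let $V=U/\|U\|$. Approximate $V$ in $H^1$ and a.e.\ by functions in $C_c^\infty(\Omega)$ with Dirichlet norm $1$. By Fatou, the inequality defining $\gamma'\in\Gamma$ holds for $V$, that is, $\int G_{\gamma'}(V)\,dm\le\frac{\gamma'}\mu D(V)$. If $\gamma\|U\|^2\le\gamma'$, then $G_\gamma(U)=G_{\gamma\|U\|^2}(V)\le(\gamma\|U\|^2/\gamma')^2G_{\gamma'}(V)$. Hence
\begin{equation}\label{eq:half}
\int_\Omega G_\gamma(U)\,dm\le\frac\gamma{\gamma'}\,\frac\gamma\mu\,\|U\|^2D(U)\qquad\text{if }\gamma\|U\|^2\le\gamma' .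
\end{equation}
The factor $\frac\gamma{\gamma'}<1$ is what we gain from $\gamma<\gamma^\#$.

\subsection{The deficit is $O(1/L)$}\label{sec:smalldeficit}
Choose $n\in\mathbb N$ with $1-\frac1n>\frac\gamma{\gamma'}$ and then $\eta>0$ with
\begin{equation}\label{eq:params}
\frac\gamma{\gamma'}(1+2\eta)^2<1-\frac1n .
\end{equation}
Let $\rho\in(0,1)$, to be chosen below depending on $n$ and $\eta$, and let $\rho^2L\ge1$.

\emph{The cutoff.} Divide the circle into $n$ arcs of length $L/n$. One of them carries at most $\frac1n\int G(u)\,dm$; after a translation in $s$ it is $[L-\frac Ln,L]$. Extend $u$ periodically in $s$ and let $\chi=\chi_1(s)\chi_2(y)$ on $\Omega$. Here $\chi_1=1$ on $[0,L-\frac Ln]$ and $\chi_1$ decreases linearly to $0$ over length $\frac L{2n}$ on both sides, so its support $[-\frac L{2n},L-\frac L{2n}]$ is exactly one period. Further $\chi_2=1$ for $y\le\rho^2L$, $\chi_2=0$ for $y\ge\rho L$, and $\chi_2=\log(\rho L/y)/\log(1/\rho)$ in between. Approximating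 $u$ by functions in $C_c^\infty(B)$ shows that $\chi u\in H^1_0(\Omega)$. It has bounded support.

Outside $\{\chi=1\}$ only little of $G(u)$ is lost. The chosen arc carries at most $\frac1n\int G(u)\,dm$. The region $y>\rho^2L$ is $|x|<e^{-2\pi\rho^2}$; by the Moser--Trudinger inequality it contributes at most $C\beta^2e^{-2\pi\rho^2\alpha}\le C/L$ to $\int G(u)\,dm$. So
\begin{equation}\label{eq:lost}
\bigl(1-\tfrac1n\bigr)\int_{C_L}G(u)\,dm\le\int_\Omega G(\chi u)\,dm+\tfrac CL .
\end{equation}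

\emph{The cost of the cutoff.} First we bound $A_u$. For $y\le1$, $A_u\le y\le1$. For $y\ge1$, with $v_k=u_k/\varphi$ and since $\varphi\le1$,
\[
A_u(y)\le L\sum_k|v_k(y)|^2\le2L\sum_k|v_k(1)|^2+2yL\sum_k\int_1^y|v_k'|^2dt\le C_0(1+yD(u)),\qquad C_0=2\varphi(1)^{-2},
\]
because $L\sum|v_k(1)|^2=\varphi(1)^{-2}A_u(1)\le\varphi(1)^{-2}$ and $L\sum\int_1^\infty|v_k'|^2\le\varphi(1)^{-2}D(u)$ by Lemma~\ref{lem:ground}. As $C_0\ge1$, the bound $A_u\le C_0(1+yD(u))$ holds for all $y>0$. Hence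
\begin{align*}
\int_\Omega u^2|\nabla\chi|^2&\le\frac{4n^2}{L^2}\int_0^{\rho L}A_u\,dy+\frac1{\log^2(1/\rho)}\int_{\rho^2L}^{\rho L}\frac{A_u}{y^2}\,dy\\
&\le\frac{C}L+\Bigl(2n^2C_0\rho^2+\frac{C_0}{\log(1/\rho)}\Bigr)D(u),
\end{align*}
with $C$ depending on $n$ and $\rho$. Let $v=u/\varphi$; by Parseval and Lemma~\ref{lem:ground}, $\int_{C_L}\varphi^2|\nabla v|^2=D(u)$. By \eqref{eq:Dhalf}, for $\epsilon>0$,
\[
D(\chi u)=\int_\Omega\varphi^2|\chi\nabla v+v\nabla\chi|^2\le(1+\epsilon)D(u)+(1+\epsilon^{-1})\int_\Omega u^2|\nabla\chi|^2 .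
\]
Take $\epsilon=\eta/2$ and then $\rho$ so small that
\[
D(\chi u)\le(1+\eta)D(u)+\tfrac CL .
\]
Since $\mu\int\chi^2u^2dm\le\mu\int_{C_L}u^2dm=1-D(u)$ and $D(u)\le1$, also
\[
\|\chi u\|^2=D(\chi u)+\mu\int\chi^2u^2dm\le1+\eta+\tfrac CL .
\]

\emph{Conclusion of this step.} For $L$ large $\|\chi u\|^2\le1+2\eta$. By \eqref{eq:params} $\gamma(1+2\eta)\le\gamma'$, so \eqref{eq:half} applies to $\chi u$. With \eqref{eq:lost},
\[
\bigl(1-\tfrac1n\bigr)\int G(u)\,dm\le\frac\gamma{\gamma'}\,\frac\gamma\mu(1+2\eta)^2D(u)+\frac CL .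
\]
On the other hand $I(u)=\frac\gamma\mu(1-D(u))+\int G(u)\,dm\ge R\ge\frac\gamma\mu$, so $\int G(u)\,dm\ge\frac\gamma\mu D(u)$. By \eqref{eq:params} the last two inequalities give
\[
D(u)=D(\bar u)+D(w)\le\frac CL .
\]

\subsection{Approximate profiles}
Let $d=D(w)\in(0,C/L]$ and $\theta=\|w\|^2$, so $d\le\theta\le1$. By Lemma~\ref{lem:lines},
\begin{equation}\label{eq:thetad}
\theta=d+\mu\int_0^\infty Ae^{-y}dy\le d+\tfrac{\mu L}{2\pi}d\le CLd .
\end{equation}
Recall $\hat\varphi^2=\varphi^2/N$, a bounded function, and put $g=La^2$. We show that $g$ and $A$ are close to $(1-\theta)\hat\varphi^2$ and $\theta\hat\varphi^2$.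

(a) Write $\sqrt L\,a=b\hat\varphi+z$ with $z\perp\hat\varphi$ in $X$. Then $b^2+\|z\|_X^2=\|\bar u\|^2=1-\theta$, and $\|z\|_X^2\le CD(\bar u)\le C/L$ by Lemma~\ref{lem:gap}. So $g=(1-\theta)\hat\varphi^2-\|z\|_X^2\hat\varphi^2+2b\hat\varphi z+z^2$. Since $|z|\le\sqrt y\,\|z\|_X$ and $\|z\|_X,|b|\le\sqrt{1-\theta}$,
\begin{equation}\label{eq:ea}
g=La^2=(1-\theta)\hat\varphi^2+e_a,\qquad|e_a|\le C(1+y)\sqrt{1-\theta}\,L^{-1/2}.
\end{equation}

(b) Write $\sqrt L\,w_k=b_k\hat\varphi+z_k$ with $z_k\perp\hat\varphi$. By definition $D(w)=\sum_kD_0(\sqrt Lw_k)+L\sum_kk^2\int|w_k|^2dy$ with nonnegative terms. So $\sum\|z_k\|_X^2\le Cd$ by Lemma~\ref{lem:gap} and $L\sum k^2\int|w_k|^2\le d$. Since $\theta=\sum(|b_k|^2+\|z_k\|_X^2)+L\sum k^2\int|w_k|^2$, we get $\sum|b_k|^2\le\theta\le\sum|b_k|^2+Cd$. Expanding $A=\sum|b_k\hat\varphi+z_k|^2$ and using the Cauchy--Schwarz inequality, $|z_k|\le\sqrt y\,\|z_k\|_X$ and $d\le\theta$,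
\begin{equation}\label{eq:eA}
A=\theta\hat\varphi^2+e_A,\qquad|e_A|\le C(1+y)\sqrt{\theta d}.
\end{equation}
In particular $|e_A|\le C(1+y)L^{-1/2}$, since $\theta\le1$ and $d\le C/L$; and by \eqref{eq:thetad} $\frac1L|e_A|\le C(1+y)L^{-1/2}d$.

\subsection{The left side of \eqref{eq:compare}}
Let first $\theta<1$, and put $c=(1-\theta)\hat\varphi^2$. From $g^2\ge c^2+2c(g-c)$, \eqref{eq:ea} and $\int\hat\varphi^4e^{-y}=F/N^2$,
\[
(1-\theta)^{-1}\int_0^\infty g^2e^{-y}dy\ge(1-\theta)\frac F{N^2}-CL^{-1/2}.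
\]
Since $\int\tilde u^4dm=\frac1L(1-\theta)^{-2}\int g^2e^{-y}dy$ and $\theta/L\le Cd$,
\[
\theta(1-\theta)\int G(\tilde u)\,dm\ge\frac{\gamma^2}2\,\frac\theta L(1-\theta)^{-1}\int_0^\infty g^2e^{-y}dy\ge\frac{\gamma^2F}{2LN^2}\theta(1-\theta)-CL^{-1/2}d .
\]
Together with \eqref{eq:Rlower} and $\theta+\theta(1-\theta)=2\theta-\theta^2$,
\begin{equation}\label{eq:LHS}
\text{left side of \eqref{eq:compare}}\ \ge\ \frac\gamma\mu d+\frac{\gamma^2F}{2LN^2}(2\theta-\theta^2)-CL^{-1/2}d .
\end{equation}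
If $\theta=1$, the third term of \eqref{eq:compare} is absent, but then $2\theta-\theta^2=\theta$, and \eqref{eq:LHS} follows from \eqref{eq:Rlower} alone.

\subsection{The right side of \eqref{eq:compare}}
By Lemma~\ref{lem:powers} the terms with $p\ge3$ contribute at most
\[
\frac dL\sum_{p\ge3}\frac{(2p-1)3^{2p-3}\gamma^p}{2\pi}L^{3-p}+d^2\sum_{p\ge3}p(2p-1)\frac{p^p}{p!}\gamma^p(\tfrac32)^{2p-3}\pi^{1-p}d^{p-3}.
\]
Since $p^p/p!\le e^p$, both series are bounded by a constant once $L\ge18\gamma$ and $\frac{9e\gamma}{4\pi}d\le\frac12$, which holds for $L$ large. As $d\le C/L$, the contribution is at most $Cd/L$.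

For $p=2$ we do not use Lemma~\ref{lem:quartic} but the sharp inequality. For a.e.\ $y$, apply \eqref{eq:K} to $f=u(\cdot,y)=a+w$, for which $A_f=La^2+A$ and $H_f=H$. Since $\int T_2\,ds=\int(u^4-a^4)\,ds$,
\[
\int T_2\,ds\le2a^2A+\tfrac1LA^2+K(La^2+A)H .
\]
By \eqref{eq:ea} and \eqref{eq:eA},
\[
L\bigl(2a^2A+\tfrac1LA^2\bigr)=(2g+A)A=(2\theta-\theta^2)\hat\varphi^4+(2-\theta)\hat\varphi^2e_A+(2e_a+e_A)A .
\]
Here $\frac1L\int|e_A|e^{-y}dy\le CL^{-1/2}d$, and since $A\le\frac L{2\pi}d$,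
\[
\frac1L\int_0^\infty(|e_a|+|e_A|)Ae^{-y}dy\le\frac CL\,L^{-1/2}\int_0^\infty(1+y)Ae^{-y}dy\le CL^{-1/2}d .
\]
So
\[
\int_0^\infty\bigl(2a^2A+\tfrac1LA^2\bigr)e^{-y}dy\le\frac F{LN^2}(2\theta-\theta^2)+CL^{-1/2}d .
\]
Next, $La^2+A=\frac{\varphi^2}N+e_a+e_A$. By $H\le d$ and Lemma~\ref{lem:sharp},
\[
\int_0^\infty(La^2+A)He^{-y}dy\le\frac1N\int_0^\infty\varphi^2He^{-y}dy+CL^{-1/2}d\le\frac FNd+CL^{-1/2}d .
\]
Altogether
\begin{equation}\label{eq:RHS}
\text{right side of \eqref{eq:compare}}\ \le\ \frac{\gamma^2F}{2LN^2}(2\theta-\theta^2)+\frac{\gamma^2KF}{2N}d+CL^{-1/2}d .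
\end{equation}

\subsection{Conclusion}
In \eqref{eq:LHS} and \eqref{eq:RHS} the terms with $2\theta-\theta^2$ cancel. This matters, because $\theta/L$ need not be small compared with $d$. Dividing by $d>0$ we get
\[
\frac\gamma\mu\le\frac{\gamma^2KF}{2N}+CL^{-1/2}.
\]
As $L\to\infty$ this gives $\gamma\ge\frac{2N}{\mu KF}=\gamma_c$, contradicting $\gamma<\gamma_c$. So for $\alpha$ large all maximizers are radial, and by Lemma~\ref{lem:unique} they are unique up to sign.

\begin{proof}[End of the proof of Theorem~\ref{thm:threshold}]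
The inclusion $(0,\frac1{10}]\subset\Gamma$ and the bounds for $K$ were shown in Section~\ref{sec:prep}. By Section~\ref{sec:above}, if $\min\{\gamma^\#,\gamma_c\}<\gamma<4\pi$, then no maximizer is radial for $\alpha$ large; with \eqref{eq:gammac} this gives $\gamma^*\le\min\{\gamma^\#,\gamma_c\}$. By the present section and the existence of maximizers, no $\gamma\in(0,\min\{\gamma^\#,\gamma_c\})$ has this property. Hence $\gamma^*=\min\{\gamma^\#,\gamma_c\}\le\gamma_c\le\frac45\gamma_{SS}$, and $\gamma^*\ge\frac1{10}$ by Theorem~\ref{thm:main}.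
\end{proof}

\begin{thebibliography}{9}
\bibitem{SS} S. Secchi, E. Serra, \emph{Symmetry breaking results for problems with exponential growth in the unit disk}, arXiv:math/0504270 (2005).
\end{thebibliography}
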